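\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{problem}{Problem}
\numberwithin{equation}{section}

\title{A Schur space with a basis having the net quantization property}


\begin{abstract}
A semi-normalized Schauder basis $(e_i)$ of a Banach space $X$ has the net quantization property (NQP) if for every $\varepsilon>0$ there is $\delta>0$ such that the finite combinations of the $e_i$ with coefficients in $\delta\mathbb Z$ form an $\varepsilon$-net for $X$. Dilworth, Odell, Schlumprecht and Zsak asked whether a space with such a basis must contain $c_0$. We show that it need not: there are spaces with an NQP basis and the Schur property, with basis constant arbitrarily close to $1$. The examples are of Bourgain--Delbaen type, and the reason they work is that the natural basis of every Bourgain--Delbaen space has the NQP. Together with a theorem of Argyros, Gasparis and Motakis, this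 implies that every infinite-dimensional separable $\mathcal L_\infty$-space has an NQP basis. In the other direction, a space with an NQP basis has $c_0$ as a quotient and contains the spaces $\ell_\infty^n$ uniformly.
\end{abstract}

\section{The question and the results}

\subsection{The question}

Scalars are real throughout. Let $X$ be a separable infinite-dimensional Banach space. A sequence $(e_i)$ in $X$ is a \emph{dictionary} if its linear span is dense, and it is \emph{semi-normalized} if $0<\inf_i\|e_i\|\le\sup_i\|e_i\|<\infty$. For $\delta>0$ put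
\[
\mathcal F_\delta=\mathcal F_\delta((e_i))=\Big\{\sum_{i\in E}k_i\delta e_i:\ k_i\in\mathbb Z,\ E\subset\mathbb N\text{ finite}\Big\}.
\]
A set $\mathcal F$ is an \emph{$\varepsilon$-net} for $X$ if every $x\in X$ admits $y\in\mathcal F$ with $\|x-y\|\le\varepsilon$. A semi-normalized dictionary has the \emph{net quantization property} (NQP) if for every $\varepsilon>0$ there is $\delta>0$ such that $\mathcal F_\delta$ is an $\varepsilon$-net for $X$. So every vector can be stored, up to $\varepsilon$, by coefficients that are multiples of a step $\delta$ depending on $\varepsilon$ only. Nothing is required of the support of the approximant. An \emph{NQP basis} is a semi-normalized Schauder basis with the NQP.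

Since $\mathcal F_\delta=\delta\mathcal F_1$, the NQP holds if and only if
\begin{equation}\label{eq:Rnet}
\mathcal F_1\ \text{ is an $R$-net for $X$, for some } R<\infty .
\end{equation}
An isomorphism distorts norms by bounded factors, so the NQP and the property of being a semi-normalized basis are isomorphic invariants. We write $c_0\hookrightarrow X$ if $X$ has a subspace isomorphic to $c_0$.

\begin{problem}[Dilworth, Odell, Schlumprecht, Zsak \cite{DOSZ}]
Suppose that $X$ has an NQP basis. Does $c_0\hookrightarrow X$?
\end{problem}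

\subsection{Why one would guess yes}

The unit vector basis of $c_0$ has the NQP: round each coefficient of a finitely supported vector to a nearest multiple of $\delta$; the error is at most $\delta/2$, and such vectors are dense. In $\ell_p$ with $1\le p<\infty$ the NQP fails, since $\frac\delta2\sum_{i\le n}e_i$ is at distance at least $\frac\delta2n^{1/p}$ from $\mathcal F_\delta$. Two known facts show that this is part of a pattern. A \emph{minimal system} is a sequence $(e_i)$ with biorthogonal functionals $(e_i^*)\subset X^*$; it is \emph{fundamental} if its span is dense and \emph{total} if $(e_i^*)$ separates points. It has the \emph{coefficient quantization property} (CQP) if for each $\varepsilon>0$ there is $N$ such that every $x=\sum_{i\in E}a_ie_i$ with $E$ finite is within $\varepsilon$ of some $\sum_{i\in E}k_i2^{-N}e_i$, $k_i\in\mathbb Z$; here the approximant must be supported in the same set $E$. It is \emph{Elton-unconditional} if for every $\delta>0$ there is $L<\infty$ such that $\|\sum a_ie_i\|\le1$ implies $\|\sum_{i\in F}a_ie_i\|\le L$ for every $F\subseteq\{i:|a_i|\ge\delta\}$.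 It is \emph{quasi-greedy} if there is $K<\infty$ such that, for every $\delta>0$, $\|\sum a_ie_i\|\le1$ implies $\|\sum_{i\in F}a_ie_i\|\le K$ for $F=\{i:|a_i|\ge\delta\}$.
\begin{itemize}
\item[(i)] $X$ has a fundamental, total, normalized minimal system with the CQP if and only if $c_0\hookrightarrow X$.
\item[(ii)] A minimal system with the NQP that is Elton-unconditional (in particular, one that is quasi-greedy) is equivalent to the unit vector basis of $c_0$.
\end{itemize}

For an unconditional basis, the following direct argument proves the special case of (ii) and shows where unconditionality enters. Let $\|\sum t_ia_ie_i\|\le C\sup|t_i|\,\|\sum a_ie_i\|$ for all finite sums, and let $\mathcal F_1$ be an $R$-net. Given $n$, choose $g\in\mathcal F_1$ such that $z=\frac12\sum_{i\le n}e_i-g$ has norm at most $R$. For $i\le n$ the number $e_i^*(z)$ lies in $\frac12+\mathbb Z$, so $|e_i^*(z)|\ge\frac12$. Multiplying the coefficients of $z$ by $t_i/e_i^*(z)$ for $i\le n$ and by $0$ for $i>n$ gives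
\[
\Big\|\sum_{i\le n}t_ie_i\Big\|\le 2CR\max_{i\le n}|t_i| ,
\]
while $|t_i|\le\sup_k\|e_k^*\|\cdot\|\sum_{k\le n}t_ke_k\|$ is the reverse estimate. So $(e_i)$ is equivalent to the unit vector basis of $c_0$.

The first step needs no unconditionality: for every NQP basis and every $n$ there is a vector of norm at most $R$ whose first $n$ coefficients all have size at least $\frac12$. In a space without $c_0$ the basis cannot be Elton-unconditional, by (ii), so a counterexample must make such vectors small by cancellation.

\subsection{Results}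

A Banach space has the \emph{Schur property} if its weakly convergent sequences converge in norm. The \emph{basis constant} of a Schauder basis is $\sup_m\|P_m\|$, where $P_m$ are the partial sum projections.

\begin{theorem}\label{thm:main}
For every $\lambda>1$ there is an infinite-dimensional separable Banach space $X$ with a Schauder basis $(d_i)$ such that
\begin{itemize}
\item[(1)] $1\le\|d_i\|\le\lambda$ for all $i$, and the basis constant of $(d_i)$ is at most $\lambda$;
\item[(2)] $\mathcal F_\delta((d_i))$ is an $\varepsilon$-net for $X$ whenever $\lambda\delta/2<\varepsilon$; in particular, $(d_i)$ is an NQP basis;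
\item[(3)] $X$ has the Schur property; in particular, $c_0\not\hookrightarrow X$.
\end{itemize}
\end{theorem}

So the answer to the problem is \emph{no}. By (i), this $X$ has no fundamental, total, normalized minimal system with the CQP. By (ii), its basis is not Elton-unconditional and, in particular, not quasi-greedy.

A Banach space $Y$ is an \emph{$\mathcal L_\infty$-space} if there is a constant $C$ such that every finite-dimensional subspace of $Y$ lies in a finite-dimensional subspace $F$ that is $C$-isomorphic to $\ell_\infty^{\dim F}$. A space $X$ \emph{contains the $\ell_\infty^n$ uniformly} if there is $C$ such that, for every $n$, $X$ has a subspace that is $C$-isomorphic to $\ell_\infty^n$.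

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] If a Schauder basis $(e_i)$ has basis constant at most $K$ and $\|e_1\|\ge1$, and $\mathcal F_1((e_i))$ is an $r$-net, then $r\ge\frac1{2K}$.
\item[(b)] Every infinite-dimensional separable $\mathcal L_\infty$-space has an NQP basis.
\item[(c)] Every separable infinite-dimensional Banach space $Z$ embeds isometrically into a space $Y$ with an NQP basis such that $c_0\hookrightarrow Y$ if and only if $c_0\hookrightarrow Z$.
\item[(d)] If $X$ has an NQP basis $(e_i)$, then every subsequence of the biorthogonal sequence $(e_i^*)$ has a further subsequence equivalent to the unit vector basis of $\ell_1$. Consequently $c_0$ is a quotient of $X$. Moreover, $X$ contains the $\ell_\infty^n$ uniformly, that is, $X$ has no finite cotype.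
\end{itemize}
\end{theorem}

For the basis of Theorem~\ref{thm:main}, part (a) applies with $K=\lambda$, and $\mathcal F_1$ is an $r$-net for every $r>\lambda/2$. So the infimum of the admissible $r$ lies in $[\frac1{2\lambda},\frac\lambda2]$. As $\lambda\downarrow1$, the least possible basis constant $1$, and the net constant $\frac12$ that is optimal for it by (a), are approached simultaneously by spaces without $c_0$. Part (d) is what remains true about $c_0$: it is a quotient, and its finite-dimensional pieces are present.

\begin{corollary}\label{cor:HI}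
There is a space with an NQP basis that contains no unconditional basic sequence.
\end{corollary}

\begin{proof}
Argyros and Haydon \cite{AH} constructed a hereditarily indecomposable $\mathcal L_\infty$-space, separable and infinite-dimensional: no closed subspace of it is the direct sum of two infinite-dimensional closed subspaces. By Theorem~\ref{thm:more}(b) it has an NQP basis. It contains no unconditional basic sequence, since the closed span of such a sequence is the direct sum of the closed spans of its even and odd terms.
\end{proof}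

The proof of Theorem~\ref{thm:main} has two independent halves. Section~\ref{sec:tri} shows that a basis of sequences in triangular position has the NQP as soon as finite vectors extend boundedly: one rounds \emph{values} rather than coefficients. Section~\ref{sec:schur} chooses the extensions so as to force $\ell_1$ estimates on blocks. Section~\ref{sec:Linfty} proves (b) and (c) of Theorem~\ref{thm:more}, and Section~\ref{sec:force} proves (a) and (d).

\section{Rounding in a triangular basis}\label{sec:tri}

On $\mathbb R^m$ and on $\ell_\infty=\ell_\infty(\mathbb N)$ we use the sup norm, and $\pi_m$ denotes restriction of a sequence to $\{1,\dots,m\}$.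

A \emph{triangular system} is a choice, for each $j\ge2$, of a linear functional $c_j^*$ on $\mathbb R^{j-1}$. It prescribes a way to continue finite vectors: for $u\in\mathbb R^m$ let $J_mu$ be the unique sequence $x$ with
\begin{equation}\label{eq:J}
x(j)=u(j)\quad(j\le m),\qquad x(j)=c_j^*(\pi_{j-1}x)\quad(j>m).
\end{equation}
The map $J_m$ is linear. If $m\le n$, then $x=J_mu$ obeys the rule $x(j)=c_j^*(\pi_{j-1}x)$ for all $j>n$, so it is the continuation of its own first $n$ values:
\begin{equation}\label{eq:compat}
J_n\pi_nJ_m=J_m\qquad(m\le n).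
\end{equation}
The system is \emph{$\lambda$-bounded} if $\|J_mu\|_\infty\le\lambda\|u\|$ for all $m$ and all $u\in\mathbb R^m$. In that case put
\[
d_m=J_m(0,\dots,0,1)\in\ell_\infty,\qquad X=\overline{\mathrm{span}}\,(d_m)\subset\ell_\infty .
\]
Thus $d_m(m)=1$ and $d_m(l)=0$ for $l<m$.

\begin{example}\label{ex:summing}
Let $c_j^*(u)=u(j-1)$. Then $J_mu=(u(1),\dots,u(m),u(m),u(m),\dots)$, so the system is $1$-bounded. Here $d_m=(0,\dots,0,1,1,\dots)$, with $m-1$ zeros, is the summing basis of the space $X=c$ of convergent sequences. Take $x=\frac12\sum_{i\le n}d_i$, so that $x(j)=\frac12\min(j,n)$. Rounding every coefficient to $0$ is as good as possible coefficient by coefficient, and it produces an error of norm $n/2$. Instead, choose the integers $k_1,\dots,k_n$ in order so that the running sum $k_1+\dots+k_j$, which is the value of $\sum k_id_i$ at $j$, stays within $\frac12$ of $x(j)=j/2$ for all $j\le n$. For example, $k=(0,1,0,1,\dots)$ gives running sums $\lfloor j/2\rfloor$. The error $x-\sum_{i\le n}k_id_i=\frac12(d_1-d_2+d_3-\cdots\pm d_n)$ takes only the values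 $0$ and $\frac12$, so its norm is $\frac12$. Its coefficients all have size $\frac12$, no smaller than before, but they cancel.
\end{example}

The same procedure works in every bounded triangular system.

\begin{proposition}\label{prop:tri}
For a $\lambda$-bounded triangular system, $(d_m)$ is a Schauder basis of $X$ with basis constant at most $\lambda$ and $1\le\|d_m\|\le\lambda$. Moreover, $\mathcal F_\delta((d_m))$ is an $\varepsilon$-net for $X$ whenever $\lambda\delta/2<\varepsilon$. So $(d_m)$ is an NQP basis.
\end{proposition}

\begin{proof}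
The norm bounds follow from $d_m(m)=1$ and $\lambda$-boundedness. By \eqref{eq:compat}, $d_j=J_m\pi_md_j\in J_m(\mathbb R^m)$ for $j\le m$. The vectors $d_1,\dots,d_m$ are linearly independent by triangularity, so
\begin{equation}\label{eq:span}
\mathrm{span}(d_1,\dots,d_m)=J_m(\mathbb R^m).
\end{equation}
Let $P_m=J_m\pi_m|_X$. By \eqref{eq:span} it maps $X$ into $X$, and $\|P_m\|\le\lambda$. We have $P_md_j=d_j$ for $j\le m$, and $P_md_j=J_m(0)=0$ for $j>m$. So the $P_m$ are uniformly bounded partial sum projections and, since $\mathrm{span}(d_m)$ is dense, $(d_m)$ is a Schauder basis with basis constant at most $\lambda$.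

Let $x\in\mathrm{span}(d_1,\dots,d_m)$. We choose integers $k_1,\dots,k_m$ recursively. If $g_{j-1}=\sum_{i<j}k_id_i$ is already chosen, pick $k_j\in\mathbb Z$ with
\[
|x(j)-g_{j-1}(j)-k_j|\le\tfrac12 .
\]
Let $g=g_m=\sum_{i\le m}k_id_i$. Since $d_j(j)=1$ and the later vectors $d_i$, $i>j$, vanish at $j$, we have $g(j)=g_{j-1}(j)+k_j$. So $|(x-g)(j)|\le\frac12$ for all $j\le m$: once the value at $j$ has been corrected, nothing disturbs it. Beyond $m$ we have no choice left, but boundedness of the system takes over. By \eqref{eq:span} and \eqref{eq:compat}, $x-g=J_m\pi_m(x-g)$, hence $\|x-g\|\le\lambda/2$.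

By scaling, every $x\in\mathrm{span}(d_i)$ is within $\lambda\delta/2$ of $\mathcal F_\delta$. By density, every $x\in X$ is within $\varepsilon$ of $\mathcal F_\delta$ if $\varepsilon>\lambda\delta/2$.
\end{proof}

The proof approximates a vector of $\mathrm{span}(d_1,\dots,d_m)$ by an integer combination of all of $d_1,\dots,d_m$, not only of those in the support of $x$. The NQP allows this and the CQP does not.

\section{Forcing the Schur property}\label{sec:schur}

\subsection{The functionals}

By Proposition~\ref{prop:tri} it remains to find a $\lambda$-bounded system for which $X$ is Schur. The target is an $\ell_1$ lower estimate. Let $s\in\mathrm{span}(d_i:i\le p)$ and $y\in\mathrm{span}(d_i:p<i\le p')$, and let $\sigma\le p$ and $\tau\le p'$ be positions where $|s|$ and $|y|$ are largest on $\{1,\dots,p\}$ and $\{1,\dots,p'\}$. We would like $s+y$ to take the value $|s(\sigma)|+b|y(\tau)|$ at some coordinate $\gamma>p'$, with $b>0$ fixed. The values at $\gamma$ are prescribed by $c_\gamma^*$, so we may write this wish into the definition. Let $x=s+y$. Then $x(\sigma)=s(\sigma)$,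 because $y$ vanishes on $\{1,\dots,p\}$. Also $J_p\pi_px=J_p\pi_ps=s$, so $x-J_p\pi_px=y$. Hence the functional
\[
x\longmapsto\epsilon\,x(\sigma)+\epsilon'b\,\big(x-J_p\pi_px\big)(\tau),\qquad \sigma\le p,\quad \tau\le p',\quad \epsilon,\epsilon'=\pm1,
\]
takes the value $\epsilon s(\sigma)+\epsilon'b\,y(\tau)$ at $x=s+y$. We include all functionals of this form, with $p$ and $p'$ taken from a sequence $p_1<p_2<\cdots$. The coefficient of size $1$ in front of $x(\sigma)$ lets us iterate the estimate without loss; the price is that boundedness is no longer obvious.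

Fix $\lambda>1$ and let
\begin{equation}\label{eq:b}
b=\tfrac12\big(1-\tfrac1\lambda\big)\in(0,\tfrac12),\qquad\text{so that}\quad 1+2b\lambda=\lambda .
\end{equation}
Let $p_1=1$. Suppose that $p_n$ and $c_j^*$ for $2\le j\le p_n$ are given. Let $T_n$ be the finite nonempty set of all tuples $(k,\sigma,\tau,\epsilon,\epsilon')$ with
\[
1\le k\le n,\quad 1\le\sigma\le p_k,\quad 1\le\tau\le p_n,\quad \epsilon,\epsilon'\in\{1,-1\}.
\]
Put $p_{n+1}=p_n+|T_n|$ and fix a bijection $\{p_n+1,\dots,p_{n+1}\}\to T_n$. If $\gamma\mapsto(k,\sigma,\tau,\epsilon,\epsilon')$, define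
\begin{equation}\label{eq:c}
c_\gamma^*(x)=\epsilon\,x(\sigma)+\epsilon'b\,\big(x(\tau)-(J_{p_k}\pi_{p_k}x)(\tau)\big).
\end{equation}
Since $\sigma,\tau\le p_n$, this is a linear functional of $\pi_{\gamma-1}x$ that involves only functionals $c_j^*$ with $j\le p_n$. By induction we obtain a triangular system.

\begin{lemma}\label{lem:bounded}
This system is $\lambda$-bounded.
\end{lemma}

\begin{proof}
We prove by induction on $j$ the statement
\[
H(j):\qquad |(J_mu)(l)|\le\lambda\quad\text{for all }l\le j,\ m\ge1\text{ and }u\in\mathbb R^m\text{ with }\|u\|\le1 .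
\]
$H(1)$ is clear. Let $j\ge2$, assume $H(j-1)$, and let $x=J_mu$ with $\|u\|\le1$. If $j\le m$, then $|x(j)|=|u(j)|\le1$. Let $j>m$, and let $p_n<j\le p_{n+1}$ and $j\mapsto(k,\sigma,\tau,\epsilon,\epsilon')$. There are two cases.

\emph{Case $m\le p_k$.} By \eqref{eq:compat}, $J_{p_k}\pi_{p_k}x=x$. The second term of \eqref{eq:c} vanishes, so $x(j)=\epsilon x(\sigma)$. Since $\sigma\le p_n<j$, $H(j-1)$ gives $|x(j)|\le\lambda$.

\emph{Case $m>p_k$.} Now $\sigma\le p_k<m$, so $x(\sigma)=u(\sigma)$ and $|x(\sigma)|\le1$. Moreover $\pi_{p_k}x=\pi_{p_k}u$ has norm at most $1$. Since $\tau\le p_n<j$, applying $H(j-1)$ to $u$ and to $\pi_{p_k}u$ gives $|x(\tau)|\le\lambda$ and $|(J_{p_k}\pi_{p_k}x)(\tau)|\le\lambda$. Hence $|x(j)|\le1+2b\lambda=\lambda$.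
\end{proof}

The two cases are the point of the construction: the term $x(\sigma)$ may be as large as $\lambda$, but only when the correction vanishes; when the correction is active, $x(\sigma)$ is one of the original values and is at most $1$ in size. The subtraction in \eqref{eq:c} cannot be dropped. If the rule $x(\gamma)=x(\sigma)+b\,x(\tau)$ were allowed for all earlier $\sigma,\tau$, then, starting with $x(1)=1$ and always taking $\tau=1$ and $\sigma$ the coordinate produced last, one would obtain the values $1,1+b,1+2b,\dots$.

Let $X$ be the space given by this system. It is infinite-dimensional, and Proposition~\ref{prop:tri} yields (1) and (2) of Theorem~\ref{thm:main}. Let $P_m=J_m\pi_m|_X$ be the partial sum projections.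

\subsection{Skipped blocks are $\ell_1$}

\begin{example}\label{ex:small}
We look at the first coordinates. Since $p_1=1$, every element of $T_1$ has $k=\sigma=\tau=1$, so the correction in \eqref{eq:c} is $x(1)-(J_1\pi_1x)(1)=0$. The four functionals are $\pm x(1)$, each occurring twice; $p_2=5$ and $d_1=(1,\pm1,\pm1,\pm1,\pm1,\dots)$. Let $2\le i\le5$ and $x=a\,d_1+t\,d_i$. Then $x(1)=a$, $J_1\pi_1x=a\,d_1$ and $x(i)=a\,d_1(i)+t$. At the coordinate $\gamma\in(p_2,p_3]$ that corresponds to $(1,1,i,\epsilon,\epsilon')\in T_2$ we find
\[
x(\gamma)=\epsilon\,a+\epsilon'b\,\big(x(i)-a\,d_1(i)\big)=\epsilon\,a+\epsilon'b\,t .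
\]
All four sign choices occur among these coordinates, so $\|a\,d_1+t\,d_i\|\ge|a|+b|t|$.
\end{example}

In Example~\ref{ex:small} the large value of $x$ appears at a coordinate in $(p_2,p_3]$. To add a third vector in the same way, we need this coordinate as the next $\sigma$, so $\sigma\le p_k$ must hold with $k\ge3$, and the next vector must be supported beyond $p_3$. This is the reason for the gaps $n_{j-1}<k_j$ below.

\begin{lemma}\label{lem:l1}
Let $1\le k_1<n_1<k_2<n_2<\cdots<k_N<n_N$ and $y_j\in\mathrm{span}(d_i:p_{k_j}<i\le p_{n_j})$ for $j\le N$. Then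
\[
\Big\|\sum_{j\le N}y_j\Big\|\ge\frac b\lambda\sum_{j\le N}\|y_j\| .
\]
\end{lemma}

\begin{proof}
Write $|x|_n=\max_{i\le p_n}|x(i)|$. If $x\in\mathrm{span}(d_i:i\le p_n)$, then $x=J_{p_n}\pi_{p_n}x$ and so
\begin{equation}\label{eq:equivnorm}
\|x\|\le\lambda|x|_n .
\end{equation}
Let $s_0=0$ and $s_j=y_1+\dots+y_j$. We show by induction on $j$ that
\begin{equation}\label{eq:ind}
|s_j|_{n_j+1}\ge b\sum_{i\le j}|y_i|_{n_i}\qquad(1\le j\le N).
\end{equation}
Choose $\sigma\le p_{k_j}$ with $|s_{j-1}(\sigma)|=|s_{j-1}|_{k_j}$ and $\tau\le p_{n_j}$ with $|y_j(\tau)|=|y_j|_{n_j}$. For signs $\epsilon,\epsilon'$ let $\gamma\in(p_{n_j},p_{n_j+1}]$ be the index of $(k_j,\sigma,\tau,\epsilon,\epsilon')\in T_{n_j}$.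

As $s_j\in\mathrm{span}(d_i:i\le p_{n_j})=J_{p_{n_j}}(\mathbb R^{p_{n_j}})$ and $\gamma>p_{n_j}$, the value $s_j(\gamma)$ is given by \eqref{eq:c} with $x=s_j$. Since $y_j$ vanishes on $\{1,\dots,p_{k_j}\}$, we have $s_j(\sigma)=s_{j-1}(\sigma)$ and $J_{p_{k_j}}\pi_{p_{k_j}}s_j=J_{p_{k_j}}\pi_{p_{k_j}}s_{j-1}$. The latter equals $s_{j-1}$, because $s_{j-1}\in\mathrm{span}(d_i:i\le p_{k_j})$. Hence
\[
s_j(\gamma)=\epsilon\,s_{j-1}(\sigma)+\epsilon'b\,y_j(\tau),
\]
and a suitable choice of signs gives
\[
|s_j|_{n_j+1}\ge|s_{j-1}|_{k_j}+b|y_j|_{n_j}.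
\]
For $j=1$ this is \eqref{eq:ind}, as $s_0=0$. For $j\ge2$ the gap condition gives $k_j\ge n_{j-1}+1$, so $|s_{j-1}|_{k_j}\ge|s_{j-1}|_{n_{j-1}+1}$, and \eqref{eq:ind} for $j$ follows from \eqref{eq:ind} for $j-1$. Finally, by \eqref{eq:ind} and \eqref{eq:equivnorm}, $\|s_N\|\ge b\sum_j|y_j|_{n_j}\ge\frac b\lambda\sum_j\|y_j\|$.
\end{proof}

\subsection{Proof of the Schur property}

Suppose that $X$ is not Schur. Then, after subtracting a weak limit and passing to a subsequence, there are a weakly null sequence $(x_n)$ in $X$ and $\theta>0$ with $\|x_n\|\ge\theta$ for all $n$. We approximate a subsequence by blocks as in Lemma~\ref{lem:l1}. Let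
\[
\eta=\frac{b\theta}{4\lambda}\le\frac\theta2,\qquad k_1=1,\qquad N_0=0 .
\]
Given $k_j$ and $N_{j-1}$, the finite rank operator $P_{p_{k_j}}$ maps the weakly null sequence $(x_n)$ to a norm null sequence. So we can choose $N_j>N_{j-1}$ with $\|P_{p_{k_j}}x_{N_j}\|\le\eta/2$. Since $(d_i)$ is a basis, we can then choose $n_j>k_j$ with $\|x_{N_j}-P_{p_{n_j}}x_{N_j}\|\le\eta/2$. Put
\[
y_j=(P_{p_{n_j}}-P_{p_{k_j}})x_{N_j}\in\mathrm{span}(d_i:p_{k_j}<i\le p_{n_j}),\qquad k_{j+1}=n_j+1 .
\]
Then $\|x_{N_j}-y_j\|\le\eta$ and $\|y_j\|\ge\theta-\eta\ge\theta/2$. By Lemma~\ref{lem:l1}, applied to the vectors $a_jy_j$, all finitely supported $(a_j)$ satisfy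
\[
\Big\|\sum_ja_jx_{N_j}\Big\|\ge\frac b\lambda\sum_j|a_j|\,\|y_j\|-\eta\sum_j|a_j|\ge\frac{b\theta}{4\lambda}\sum_j|a_j| .
\]
So $\sum a_jx_{N_j}\mapsto\sum a_j$ is a well-defined bounded linear functional on $\mathrm{span}(x_{N_j})$. A Hahn--Banach extension to $X$ equals $1$ at every $x_{N_j}$, which contradicts weak nullity. Hence $X$ is Schur.

The Schur property passes to subspaces and is invariant under isomorphisms, and it fails for $c_0$, whose unit vector basis is weakly null. So $c_0\not\hookrightarrow X$, and Theorem~\ref{thm:main} is proved. \qed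

\section{$\mathcal L_\infty$-spaces}\label{sec:Linfty}

The second half of the previous proof used special functionals, while the first half used boundedness only. We now exploit this.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
By a theorem of Argyros, Gasparis and Motakis \cite{AGM}, every infinite-dimensional separable $\mathcal L_\infty$-space is isomorphic to a Bourgain--Delbaen space. That is, there are finite nonempty sets $\Gamma_1\subsetneq\Gamma_2\subsetneq\cdots$ with union $\Gamma$, and linear extension maps $i_q:\ell_\infty(\Gamma_q)\to\ell_\infty(\Gamma)$ with $C=\sup_q\|i_q\|<\infty$, such that, with $r_q$ denoting restriction to $\Gamma_q$,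
\begin{equation}\label{eq:BD}
r_qi_q=\mathrm{id},\qquad i_p=i_qr_qi_p\quad(p<q),
\end{equation}
and the space is $Y=\overline{\bigcup_qi_q(\ell_\infty(\Gamma_q))}$. Note that $C\ge1$. By isomorphic invariance it suffices to find an NQP basis of $Y$, and for this we exhibit $Y$ as the space of a bounded triangular system.

Enumerate $\Gamma$ as $\mathbb N$ so that $\Gamma_q=\{1,\dots,p_q\}$. For $2\le j\le p_1$ let $c_j^*=0$. For $p_q<j\le p_{q+1}$ let
\[
c_j^*(u)=\big(i_q(u|_{\Gamma_q})\big)(j)\qquad(u\in\mathbb R^{j-1}).
\]

\emph{$J_{p_q}=i_q$.} Let $x=i_qv$. Then $x|_{\Gamma_q}=v$ by \eqref{eq:BD}. If $j>p_q$, let $p_{q'}<j\le p_{q'+1}$, where $q'\ge q$. By \eqref{eq:BD}, $x=i_{q'}r_{q'}x$, so $x(j)=(i_{q'}r_{q'}x)(j)=c_j^*(\pi_{j-1}x)$. Thus $x$ satisfies \eqref{eq:J} with $m=p_q$ and $u=v$, and $x=J_{p_q}v$ by uniqueness.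

\emph{Boundedness.} If $m=p_q$, then $\|J_m\|=\|i_q\|\le C$. If $p_q<m<p_{q+1}$, then \eqref{eq:compat} gives $J_mu=J_{p_{q+1}}\pi_{p_{q+1}}J_mu=i_{q+1}(\pi_{p_{q+1}}J_mu)$. The coordinates of $\pi_{p_{q+1}}J_mu$ are $u(j)$ for $j\le m$ and $(i_q(u|_{\Gamma_q}))(j)$ for $m<j\le p_{q+1}$, so this vector has norm at most $C\|u\|$ and $\|J_m\|\le C^2$. If $m<p_1$, then $J_mu=i_1(u,0,\dots,0)$ and $\|J_m\|\le C$. So the system is $C^2$-bounded.

By \eqref{eq:span}, $\mathrm{span}(d_1,\dots,d_{p_q})=J_{p_q}(\mathbb R^{p_q})=i_q(\ell_\infty(\Gamma_q))$. Hence $\overline{\mathrm{span}}(d_m)=Y$, and Proposition~\ref{prop:tri} applies.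
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
By a theorem of Bourgain and Pisier \cite{BP}, $Z$ embeds isometrically into a separable $\mathcal L_\infty$-space $Y$ such that $Y/Z$ has the Schur property. By (b), $Y$ has an NQP basis. If $c_0\hookrightarrow Z$, then clearly $c_0\hookrightarrow Y$.

Conversely, let $(y_n)\subset Y$ be equivalent to the unit vector basis of $c_0$. Then $(y_n)$ is weakly null, and so are its images in $Y/Z$. By the Schur property these images tend to $0$ in norm, so there are $z_n\in Z$ with $\|y_n-z_n\|\to0$. Let $M$ bound the norms of the coordinate functionals of $(y_n)$ on its closed span. After passing to a subsequence, $M\sum_n\|y_n-z_n\|\le\frac12$. Then for finitely supported $(a_n)$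
\[
\Big\|\sum a_n(y_n-z_n)\Big\|\le\sum|a_n|\,\|y_n-z_n\|\le\tfrac12\Big\|\sum a_ny_n\Big\| ,
\]
so $\frac12\|\sum a_ny_n\|\le\|\sum a_nz_n\|\le\frac32\|\sum a_ny_n\|$. Thus $(z_n)$ is equivalent to the unit vector basis of $c_0$, and $c_0\hookrightarrow Z$.
\end{proof}

\section{What an NQP basis forces}\label{sec:force}

The proofs of (a) and of the first half of (d) start from vectors whose coefficients are integers or halfway between integers: subtracting an element of $\mathcal F_1$ cannot remove a half. The statement about $\ell_\infty^n$ comes from a comparison of volumes.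

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Choose $g\in\mathcal F_1$ such that $z=\frac12e_1-g$ has $\|z\|\le r$. Then $e_1^*(z)\in\frac12+\mathbb Z$, so $|e_1^*(z)|\ge\frac12$, and
\[
\tfrac12\le\tfrac12\|e_1\|\le|e_1^*(z)|\,\|e_1\|=\|P_1z\|\le K\|z\|\le Kr .\qedhere
\]
\end{proof}

For the rest of the section let $(e_i)$ be an NQP basis of $X$ with basis constant $K$, let $\mathcal F_1$ be an $R$-net as in \eqref{eq:Rnet}, and let $M=\sup_i\|e_i^*\|$. This is finite, because $|e_i^*(x)|\,\|e_i\|=\|(P_i-P_{i-1})x\|\le2K\|x\|$ (with $P_0=0$) and $\inf_i\|e_i\|>0$.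

\subsection{$\ell_1$ in the dual and the quotient $c_0$}

We use Rosenthal's $\ell_1$-theorem: every bounded sequence in a Banach space has a subsequence that is weakly Cauchy or equivalent to the unit vector basis of $\ell_1$. So we must show that $(e_i^*)$ has no weakly Cauchy subsequence, and for this we need elements of $X^{**}$ that oscillate on a given subsequence. The NQP provides them.

Let $a\in\{0,\frac12\}^{\mathbb N}$. For each $n$ choose $g_n\in\mathcal F_1$ such that
\[
z_n=\sum_{i\le n}a_ie_i-g_n
\]
has $\|z_n\|\le R$, and let $z\in X^{**}$ be a weak$^*$ cluster point of $(z_n)$, which exists by the Banach--Alaoglu theorem. For $n\ge i$ the number $e_i^*(z_n)$ lies in the closed set $a_i+\mathbb Z$. Hence $z(e_i^*)\in a_i+\mathbb Z$ for all $i$.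

Given a subsequence $(e_{i_k}^*)$, take $a_{i_k}=\frac12$ for odd $k$ and $a_i=0$ for all other $i$. Then $z(e_{i_k}^*)$ lies in $\frac12+\mathbb Z$ for odd $k$ and in $\mathbb Z$ for even $k$, so $|z(e_{i_k}^*)-z(e_{i_{k+1}}^*)|\ge\frac12$ for all $k$, and $(e_{i_k}^*)$ is not weakly Cauchy. Thus no subsequence of $(e_i^*)$ is weakly Cauchy. By Rosenthal's theorem every subsequence has a further subsequence equivalent to the unit vector basis of $\ell_1$.

Let $(e_i^*)_{i\in A}$ be such a sequence, and define $Qx=(e_i^*(x))_{i\in A}$. Then $Q$ is bounded from $X$ to $\ell_\infty(A)$. It maps $\mathrm{span}(e_i)$ into the finitely supported sequences, so by density $Q$ maps $X$ into $c_0(A)$. Its adjoint $Q^*:\ell_1(A)\to X^*$ sends the $i$th unit vector to $e_i^*$, so $Q^*$ is an isomorphic embedding. Hence $Q$ is onto, and $c_0$ is a quotient of $X$.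

\subsection{The spaces $\ell_\infty^n$: volume against ellipsoids}

A quotient $c_0$ alone does not give $\ell_\infty^n$ subspaces: $\ell_1$ has $c_0$ as a quotient and has cotype $2$. We compare volumes instead, always in terms of $n$th roots. The covering property makes the volume of the unit ball of $\mathrm{span}(e_1,\dots,e_n)$ comparable to that of a cube that contains it, and an ellipsoid inside a cube is smaller than the cube by a factor of order $n^{-1/2}$. On the other hand, finite cotype $q$ produces in the unit ball of every $n$-dimensional subspace an ellipsoid that is smaller than the ball by a factor of at worst $n^{1/q-1/2}$, up to powers of $\log n$. The two statements are incompatible.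

\medskip
\noindent\textbf{Step 1: ellipsoids in the unit balls are small.}
Let $B_n\subset\mathbb R^n$ be the unit ball of $X_n=\mathrm{span}(e_1,\dots,e_n)$ in the coordinates $(e_i^*)_{i\le n}$, and let $B_2^n$ be the Euclidean unit ball. If $x\in X_n$, $g\in\mathcal F_1$ and $\|x-g\|\le R$, then $\|x-P_ng\|=\|P_n(x-g)\|\le KR$, and $P_ng$ has integer coordinates. So $\mathbb R^n=\mathbb Z^n+KR\,B_n$. Cutting the unit cube $[0,1)^n$ into its parts in the sets $k+KR\,B_n$, and using that the cubes $[0,1)^n-k$ tile $\mathbb R^n$, we get
\[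
1\le\sum_{k\in\mathbb Z^n}\mathrm{vol}\big(([0,1)^n-k)\cap KR\,B_n\big)=\mathrm{vol}(KR\,B_n).
\]
Therefore
\begin{equation}\label{eq:vol}
\mathrm{vol}(B_n)^{1/n}\ge\frac1{KR},\qquad B_n\subset M[-1,1]^n .
\end{equation}
If an ellipsoid $TB_2^n$ lies in $[-1,1]^n$, then the rows of the matrix $T$ have Euclidean norm at most $1$, so $|\det T|\le1$ by Hadamard's inequality. Hence every centered ellipsoid $\mathcal E\subset B_n$ has $\mathrm{vol}\,\mathcal E\le M^n\,\mathrm{vol}\,B_2^n$. From $\Gamma(1+t)\ge\int_t^\infty t^te^{-s}\,ds=(t/e)^t$ we get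
\[
\mathrm{vol}(B_2^n)^{1/n}=\pi^{1/2}\,\Gamma(1+\tfrac n2)^{-1/n}\le c_1n^{-1/2},\qquad c_1=\sqrt{2\pi e}.
\]
Together with \eqref{eq:vol}, every centered ellipsoid $\mathcal E\subset B_n$ satisfies
\begin{equation}\label{eq:small}
\big(\mathrm{vol}\,\mathcal E/\mathrm{vol}\,B_n\big)^{1/n}\le c_1MKR\,n^{-1/2}.
\end{equation}

\medskip
\noindent\textbf{Step 2: the assumption and the choice of coordinates.}
Suppose that $X$ does not contain the $\ell_\infty^n$ uniformly. By the Maurey--Pisier theorem, $X$ has cotype $q$ for some $q<\infty$: there is $c'>0$ such that $(\mathbb E\|\sum\varepsilon_ix_i\|^2)^{1/2}\ge c'(\sum\|x_i\|^q)^{1/q}$ for independent random signs $\varepsilon_i$ and all finite families $(x_i)$. For independent standard Gaussians $g_i$ the sequences $(g_i)$ and $(\varepsilon_i|g_i|)$ have the same distribution, where $(\varepsilon_i)$ is independent of $(g_i)$. By Jensen's inequality, averaging over the $|g_i|$ inside the norm only decreases the second moment. So with $c=c'\,\mathbb E|g_1|$,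
\begin{equation}\label{eq:cotype}
\Big(\mathbb E\Big\|\sum g_ix_i\Big\|^2\Big)^{1/2}\ge c\Big(\sum\|x_i\|^q\Big)^{1/q}.
\end{equation}

In general coordinates the Gaussian averages of the norm and of its dual may both be large. We use the theorem of Lewis and Figiel--Tomczak-Jaegermann together with Pisier's estimate $O(\log n)$ for the $K$-convexity constant of $n$-dimensional spaces; see \cite[Chapters 2--3]{P}. For each $n\ge2$ it yields a linear change of coordinates after which $X_n$ becomes $(\mathbb R^n,\|\cdot\|)$ with unit ball $B'$ and dual norm $\|\cdot\|_*$ such that, for a standard Gaussian vector $G$ in $\mathbb R^n$,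
\begin{equation}\label{eq:ellpos}
\ell\,\ell^*\le c_2\,n\log(1+n),\qquad \ell=(\mathbb E\|G\|^2)^{1/2},\quad \ell^*=(\mathbb E\|G\|_*^2)^{1/2},
\end{equation}
with an absolute constant $c_2$. Let $|\cdot|$ be the Euclidean norm on $\mathbb R^n$, and let $\sigma$ now denote the rotation invariant probability on the sphere $S^{n-1}$. By Urysohn's inequality and then the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:ury}
\Big(\frac{\mathrm{vol}\,B'}{\mathrm{vol}\,B_2^n}\Big)^{1/n}\le\int_{S^{n-1}}\|\theta\|_*\,d\sigma(\theta)\le\Big(\int_{S^{n-1}}\|\theta\|_*^2\,d\sigma(\theta)\Big)^{1/2}=\frac{\ell^*}{\sqrt n}.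
\end{equation}
For the last equality, $G=|G|\theta$ with $\theta$ uniform on the sphere and independent of $|G|$, and $\mathbb E|G|^2=n$.

\medskip
\noindent\textbf{Step 3: a large ellipsoid inside $B'$.}
Choose orthonormal $f_1,\dots,f_n$ successively so that $f_k$ maximizes $\|\cdot\|$ over the Euclidean unit vectors orthogonal to $f_1,\dots,f_{k-1}$. Put $s_k=\|f_k\|$. Then $s_1\ge s_2\ge\cdots$, and
\begin{equation}\label{eq:max}
\|x\|\le s_k|x|\qquad\text{for }x\in\mathrm{span}(f_i:i\ge k).
\end{equation}
By rotation invariance $G$ has the distribution of $\sum_{i\le n}g_if_i$. Averaging over $g_{k+1},\dots,g_n$ inside the norm and using \eqref{eq:cotype}, we obtain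
\[
\ell\ge\Big(\mathbb E\Big\|\sum_{i\le k}g_if_i\Big\|^2\Big)^{1/2}\ge c\Big(\sum_{i\le k}s_i^q\Big)^{1/q}\ge c\,k^{1/q}s_k ,
\]
that is, $s_k\le\frac\ell ck^{-1/q}$. So the norm is small on most directions. To turn this into an ellipsoid without losing a power of $n$, we group the directions dyadically. Let $L_j=\mathrm{span}(f_i:2^j\le i<2^{j+1},\ i\le n)$ for $0\le j\le J=\lfloor\log_2n\rfloor$, and let $x_{L_j}$ be the orthogonal projection of $x$ onto $L_j$. By \eqref{eq:max},
\[
\|x\|\le\sum_{j=0}^Js_{2^j}|x_{L_j}|\le\frac\ell c\sum_{j=0}^J2^{-j/q}|x_{L_j}|\le\frac\ell c\Big((J+1)\sum_{j=0}^J2^{-2j/q}|x_{L_j}|^2\Big)^{1/2}.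
\]
So $B'$ contains the ellipsoid $\mathcal E$ with semi-axes $\frac{c}{\ell\sqrt{J+1}}2^{j/q}$ on $L_j$. If $f_i\in L_j$, then $2^j\ge i/2$. Since $n!\ge(n/e)^n$ and $J+1\le\log_2(2n)\le2\log_2(1+n)$,
\begin{equation}\label{eq:large}
\Big(\frac{\mathrm{vol}\,\mathcal E}{\mathrm{vol}\,B_2^n}\Big)^{1/n}\ge\frac{c\,2^{-1/q}(n!)^{1/(qn)}}{\ell\sqrt{J+1}}\ge\frac{c_3\,n^{1/q}}{\ell\sqrt{\log(1+n)}} ,
\end{equation}
where $c_3>0$ depends on $c$ and $q$ only.

\medskip
\noindent\textbf{Step 4: the contradiction.}
Dividing \eqref{eq:large} by \eqref{eq:ury} and using \eqref{eq:ellpos},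
\[
\Big(\frac{\mathrm{vol}\,\mathcal E}{\mathrm{vol}\,B'}\Big)^{1/n}\ge\frac{c_3\,n^{1/q}}{\ell\sqrt{\log(1+n)}}\cdot\frac{\sqrt n}{\ell^*}\ge c_4\,n^{\frac1q-\frac12}\,(\log(1+n))^{-3/2},\qquad c_4=c_3/c_2 .
\]
The left-hand side does not change when the same linear automorphism is applied to $\mathcal E$ and $B'$. Transporting $B'$ back to $B_n$ turns $\mathcal E$ into a centered ellipsoid in $B_n$. Comparing with \eqref{eq:small}, we get $n^{1/q}\le c_5(\log(1+n))^{3/2}$ for all $n\ge2$, with $c_5$ independent of $n$. This is impossible for large $n$. So $X$ contains the $\ell_\infty^n$ uniformly and, by the Maurey--Pisier theorem, has no finite cotype. This completes the proof of Theorem~\ref{thm:more}. \qed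

\begin{thebibliography}{9}

\bibitem{AGM} Argyros, Gasparis and Motakis, \emph{On the structure of separable $\mathcal L_\infty$-spaces}, Mathematika 62 (2016).

\bibitem{AH} Argyros and Haydon, Acta Math. 206 (2011).

\bibitem{BP} Bourgain and Pisier, \emph{A construction of $\mathcal L_\infty$-spaces and related Banach spaces}, Bol. Soc. Bras. Mat. 14 (1983).

\bibitem{DOSZ} S. J. Dilworth, E. Odell, Th. Schlumprecht, and Andras Zsak, \emph{Coefficient Quantization in Banach Spaces}, arXiv:math/0606317 (2006).

\bibitem{P} Pisier, \emph{The Volume of Convex Bodies and Banach Space Geometry}.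

\end{thebibliography}

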